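# Selectively sequentially pseudocompact topologies on Abelian groups

## The main theorem: four equivalent conditions

**Theorem 1 (ZFC).** For an Abelian group $G$ the following are equivalent:

* (a) $G$ admits a pseudocompact group topology;
* (b) $G$ admits a selectively pseudocompact group topology;
* (c) $G$ admits a selectively sequentially pseudocompact Hausdorff group topology;
* (d) (i) for each $d\ge 1$, the cardinal $|dG|$ is finite or admissible; and (ii) if $G$ is unbounded (that is, $nG\neq 0$ for all $n\ge 1$), there are $m\ge 1$ and an infinite cardinal $\kappa$ with $Ps(r_0(G),\kappa)$ and $|mG|\le 2^{\kappa}$.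

The topological words in (a)–(c) and the cardinal-theoretic words "admissible" and $Ps$ in (d) are defined in the next two sections. Condition (d) is purely algebraic: it mentions only the sizes of the groups $dG$ and the free rank $r_0(G)$.

The problem behind the theorem comes from Artur Hideyuki Tomita and Juliane Trianon-Fraga, "Some pseudocompact-like properties in certain topological groups", arXiv:2108.13505 (2021): *if an Abelian group admits a pseudocompact group topology, does it admit a selectively pseudocompact group topology?* The implication (a)$\Rightarrow$(b) says yes, and (a)$\Rightarrow$(c) says a little more. The theorem does not say that a given pseudocompact topology is itself selectively pseudocompact. One is allowed to throw the given topology away, and the proof does so: it extracts from the topology the cardinal information (d), and builds a new topology from (d) alone.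

Conventions: all groups are Abelian and all group topologies are Hausdorff (hence Tychonoff). We write $\mathfrak c=2^{\omega}$, $t(G)$ for the torsion part of $G$, $G[n]=\{x\in G: nx=0\}$, $\mathbb Z(q)$ for the cyclic group of order $q$, $G^{(\beta)}$ for the direct sum of $\beta$ copies of $G$, $\mathbb T=\mathbb R/\mathbb Z$, and $w$ for weight. "Countable" includes finite.

## Pseudocompactness and two selective versions of it

**Definition.** A space $X$ is *pseudocompact* if every continuous $f:X\to\mathbb R$ is bounded. It is *selectively pseudocompact* if for every sequence $(U_n)_{n\in\omega}$ of nonempty open sets there are points $x_n\in U_n$ such that $(x_n)$ has an accumulation point in $X$, that is, a point each of whose neighborhoods contains $x_n$ for infinitely many $n$. It is *selectively sequentially pseudocompact* if the $x_n\in U_n$ can be chosen so that $(x_n)$ has a convergent subsequence. A group topology has one of these properties if $G$ with this topology is a Hausdorff topological group with the property.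

Two implications of Theorem 1 are immediate.

**(c)$\Rightarrow$(b).** The limit of a convergent subsequence is an accumulation point.

**(b)$\Rightarrow$(a).** Suppose $f$ is continuous and unbounded on a selectively pseudocompact space. The sets $U_n=\{|f|>n\}$ are nonempty and open. Let $x_n\in U_n$ have an accumulation point $x$. Some neighborhood $V$ of $x$ satisfies $|f|\le N$ on $V$, so $x_n\notin V$ for all $n\ge N$, a contradiction.

Some examples by hand.

* A compact metrizable space is selectively sequentially pseudocompact: any choice $x_n\in U_n$ works.
* The space $\beta\omega$ is compact, hence selectively pseudocompact, but it is not selectively sequentially pseudocompact. Take $U_n=\{n\}$, so $x_n=n$ is forced. If $(n)_{n\in N}$ converged for an infinite $N$, split $N$ into two infinite sets; their closures in $\beta\omega$ are disjoint, yet the limit would lie in both.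
* For a compact metrizable group $X$ and any index set $I$, the power $X^I$ is selectively sequentially pseudocompact. Shrink each $U_n$ to a basic open set $O_n$. All the $O_n$ together depend only on coordinates in a countable set $A\subseteq I$. Choose $x_n\in O_n$ equal to $0$ off $A$. Since $X^A$ is compact metrizable, a subsequence converges on $A$; off $A$ it is constantly $0$.
* The same argument works for the subgroup $\Sigma\subseteq\mathbb Z(2)^{\omega_1}$ of elements with countable support, since the points and the limit used all have support in $A$. As $|\Sigma|=\omega_1^{\omega}\cdot\mathfrak c=\mathfrak c$, the group $\Sigma$ is a vector space over the two-element field of dimension $\mathfrak c$. So this is a noncompact selectively sequentially pseudocompact topology on $\mathbb Z(2)^{(\mathfrak c)}$.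

In the last two examples everything outside the countable set $A$ is under control, because it is $0$. The difficulty of the theorem is to keep such control when the group has too few elements for this.

## The cardinal condition $Ps(\tau,\sigma)$

**Definition.** For a cardinal $\tau$ and an infinite cardinal $\sigma$, $Ps(\tau,\sigma)$ means: there is a family $\{f_\alpha:\alpha<\tau\}\subseteq\{0,1\}^{\sigma}$ such that for every countable $A\subseteq\sigma$, every $h\in\{0,1\}^A$ equals $f_\alpha|_A$ for some $\alpha$. An infinite cardinal $\tau$ is *admissible* if there is an infinite $\sigma$ with $Ps(\tau,\sigma)$ and $\tau\le 2^{\sigma}$.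

So $\tau$ functions on $\sigma$ suffice to realize every pattern on every countable set of coordinates.

**Lemma 2.**

* (P1) $Ps$ is monotone in $\tau$; $Ps(\tau,\sigma)$ implies $\tau\ge\mathfrak c$; and $Ps(\mathfrak c,\omega)$ holds.
* (P2) $Ps(2^{\sigma},2^{\sigma})$ holds for every infinite $\sigma$.
* (P3) If $Ps(\tau,\sigma)$, $|I|=\sigma$ and $1\le|Z|\le\mathfrak c$, there is a family $\{f_\alpha:\alpha<\tau\}\subseteq Z^I$ such that for every countable $A\subseteq I$, every $h\in Z^A$ is some $f_\alpha|_A$.

*Proof.* (P1) Repetitions are allowed, which gives monotonicity. A countably infinite $A$ carries $\mathfrak c$ patterns, and each $f_\alpha$ realizes only one of them, so $\tau\ge\mathfrak c$. For $Ps(\mathfrak c,\omega)$ take all of $\{0,1\}^{\omega}$.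

(P2) Take all functions $2^{\sigma}\to\{0,1\}$ with countable support. There are $(2^{\sigma})^{\omega}=2^{\sigma}$ of them, and a pattern on a countable $A$ is realized by its extension by $0$.

(P3) Since $|I\times\omega|=\sigma$, we may take the family given by $Ps(\tau,\sigma)$ inside $\{0,1\}^{I\times\omega}=(\{0,1\}^{\omega})^{I}$. Fix a surjection $\pi:\{0,1\}^{\omega}\to Z$ and compose coordinatewise with $\pi$. Given $h\in Z^A$, lift it to $h'\in(\{0,1\}^{\omega})^A=\{0,1\}^{A\times\omega}$. As $A\times\omega$ is countable, some member of the family restricts to $h'$, and its image restricts to $h$. $\square$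

Which cardinals are admissible?

* Every $2^{\sigma}$ with $\sigma$ infinite, by (P2), since $2^\sigma\le 2^{2^{\sigma}}$.
* Every infinite $\tau$ with $\tau^{\omega}=\tau$: the functions $\tau\to\{0,1\}$ with countable support show $Ps(\tau,\tau)$, and $\tau\le2^{\tau}$.
* No $\tau<\mathfrak c$, by (P1).
* No strong limit cardinal $\tau$ of countable cofinality, for instance $\beth_\omega$. Suppose $Ps(\tau,\sigma)$ and $\tau\le2^{\sigma}$. Then $\sigma\ge\tau$, because $\sigma<\tau$ would give $2^{\sigma}<\tau$. Restricting to $\tau$ coordinates we get a family $\{f_\alpha:\alpha<\tau\}\subseteq\{0,1\}^{\tau}$ witnessing $Ps(\tau,\tau)$. Write $\tau=\sup_n\tau_n$ with $\tau_n<\tau$. For each $n$ the map $i\mapsto(f_\alpha(i))_{\alpha<\tau_n}$ sends $\tau$ points into a set of size $2^{|\tau_n|}<\tau$ (or into a finite set), even after finitely many points are removed. So we can choose, one $n$ after another, points $a_n\ne b_n$ different from all earlier ones with $f_\alpha(a_n)=f_\alpha(b_n)$ for all $\alpha<\tau_n$. The pattern $h(a_n)=0$, $h(b_n)=1$ ($n\in\omega$) on this countable set is realized by no $f_\alpha$, a contradiction.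

One more remark for later use in an example: $Ps(\tau,\sigma)$ implies $\sigma\le2^{\tau}$. Indeed for $i\neq i'$ in $\sigma$ the pattern $0$ at $i$, $1$ at $i'$ is realized, so the map $i\mapsto(f_\alpha(i))_{\alpha<\tau}$ is injective.

## Condition (d) on concrete groups

*Infinite countable groups.* Here $|G|<\mathfrak c$ or $|G|=\omega=\mathfrak c$; the latter is impossible, so $|G|$ is not admissible and (d)(i) fails with $d=1$. This can be seen directly, granting Lemma 3 below: a pseudocompact $G$ is a dense subgroup of a compact group $K$ and meets every nonempty $G_\delta$-subset of $K$. If $G$ is countable, then $K\setminus G=\bigcap_{g\in G}(K\setminus\{g\})$ is a $G_\delta$ missing $G$, so it is empty and $K=G$ is a countable compact group. By Baire it has an isolated point, so it is discrete, so it is finite.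

*The groups $\mathbb Z(q)^{(\tau)}$ with $q>1$ a prime power and $\tau$ infinite.* For each $d$ the group $dG$ is $0$ or has size $\tau$. So (d) holds exactly when $\tau$ is admissible. In particular $\mathbb Z(2)^{(\beth_\omega)}$ has no pseudocompact group topology.

*The order of the summands matters.* For $G=\mathbb Z(2)^{(\mathfrak c)}\oplus\mathbb Z(4)^{(\omega)}$ we have $2G\cong\mathbb Z(2)^{(\omega)}$, which is countably infinite, so (d)(i) fails at $d=2$. For $G=\mathbb Z(4)^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\omega)}$ the sizes $|dG|$ are $\mathfrak c$ or $1$, so (d) holds. A small $\mathbb Z(2)$-part can be absorbed by a large $\mathbb Z(4)$-part, but not conversely.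

*Unbounded torsion groups.* Here $r_0(G)=0$, and $Ps(0,\kappa)$ fails by (P1). So (d)(ii) fails, whatever the sizes are.

*Free groups $\mathbb Z^{(\tau)}$, $\tau$ infinite.* All $|dG|$ equal $\tau=r_0(G)$, so (i) and (ii) both say that $\tau$ is admissible.

*The role of $m$ in (ii).* Let $G=\mathbb Z^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\beta)}$ with $\beta=2^{2^{2^{\mathfrak c}}}$. Then $|dG|$ is $\beta$ for odd $d$ and $\mathfrak c$ for even $d$, and both are admissible. With $m=2$, $\kappa=\omega$ condition (ii) holds: $|2G|=\mathfrak c=2^{\omega}$ and $Ps(\mathfrak c,\omega)$. With $m=1$ it could not be satisfied: $Ps(\mathfrak c,\kappa)$ gives $\kappa\le2^{\mathfrak c}$, so $2^{\kappa}\le2^{2^{\mathfrak c}}<\beta=|G|$.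

## Tools from duality and from the structure theory of Abelian groups

*Duality.* For a compact group $C$ the dual $\widehat C$ is discrete. A compact group has finite weight iff it is finite. If $C$ is infinite, then $w(C)=|\widehat C|$ and $|C|\le2^{w(C)}$. For a closed subgroup $N\le K$ of a compact group, let $N^{\perp}=\{\chi\in\widehat K:\chi(N)=0\}$. The dual of $K/N$ is $N^{\perp}$, and restriction $\widehat K\to\widehat N$ is onto with kernel $N^{\perp}$. For $\Theta\le\widehat K$ let $\Theta^{\perp}=\{x\in K:\chi(x)=0\text{ for all }\chi\in\Theta\}$; then $N^{\perp\perp}=N$ and $\Theta^{\perp\perp}=\Theta$. The dual of an injection of discrete groups is a surjection of compact groups, and the dual of a direct sum of discrete groups is the product of the duals.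

*Rank and independence.* A set of nonzero elements $\{a_i\}$ is independent if $\sum k_ia_i=0$ (a finite sum) implies $k_ia_i=0$ for each $i$; then $\langle a_i:i\rangle=\bigoplus\langle a_i\rangle$. The free rank $r_0(G)$ is the size of a maximal independent set of elements of infinite order. If $E$ is generated by such a set, then $G/E$ is torsion. The rank does not grow on passing to subgroups or quotients, it equals $r_0(G/t(G))$, and an uncountable torsion-free group has rank equal to its size. For example $r_0(\mathbb T)=\mathfrak c$, because $t(\mathbb T)=\mathbb Q/\mathbb Z$ is countable.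

*Divisible groups.* A homomorphism from a subgroup $A\le B$ to a divisible group extends to $B$. Every group $A$ embeds in a divisible hull, which is a direct sum of copies of $\mathbb Q$ and $\mathbb Z(p^{\infty})$; the number of copies of $\mathbb Z(p^{\infty})$ is the dimension of $A[p]$ over the field with $p$ elements. If $A=\bigoplus_{i\in J}\langle a_i\rangle$ with each $a_i$ of infinite or prime order, the hull is the direct sum of $|J|$ groups, each $\mathbb Q$ or some $\mathbb Z(p^{\infty})$.

*Pure subgroups.* $H\le G$ is pure if $H\cap nG=nH$ for all $n\geq 1$. A direct summand is pure; $2\mathbb Z$ is not pure in $\mathbb Z$, since $2\in 2\mathbb Z\cap2\mathbb Z$ but $2\notin 4\mathbb Z$. From Fuchs, *Infinite Abelian Groups I*, we use: bounded groups are direct sums of cyclic groups (Thm 17.2), which we may take of prime power order; every subset of size $\le\lambda$, $\lambda$ infinite, lies in a pure subgroup of size $\le\lambda$ (Prop. 26.2); a pure subgroup $H\le G$ with $G/H$ a direct sum of cyclic groups is a direct summand (Thm 28.2).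

## Pseudocompact groups are $G_\delta$-dense in their completions

**Definition.** A set $D\subseteq C$ is *$G_\delta$-dense* in $C$ if it meets every nonempty $G_\delta$-subset of $C$.

For example, the countably supported points are $G_\delta$-dense in $\{0,1\}^{\omega_1}$: a nonempty $G_\delta$ containing $z$ contains all points that agree with $z$ on some countable $A$, and one of these is $0$ off $A$. In a metrizable space points are $G_\delta$, so there the only $G_\delta$-dense subset is the whole space.

**Lemma 3 (Comfort–Ross).** A pseudocompact group $G$ is precompact and is $G_\delta$-dense in its compact completion $K$.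

*Proof.*

**Step 1: precompactness.** Suppose $U$ is a neighborhood of $0$ such that no finitely many translates of $U$ cover $G$. Choose inductively $x_n\notin\bigcup_{i<n}(x_i+U)$, and a symmetric open $V\ni0$ with $V+V+V+V\subseteq U$. If a translate $y+V$ met both $x_i+V$ and $x_n+V$ with $i<n$, say $y+v_1=x_i+v_2$ and $y+v_3=x_n+v_4$, then $x_n-x_i=v_3-v_4-v_1+v_2\in U$, contrary to the choice of $x_n$. So every point $y$ has a neighborhood meeting at most one of the sets $x_n+V$. Since $G$ is Tychonoff, there are continuous $\varphi_n\ge0$ that vanish off $x_n+V$ with $\varphi_n(x_n)=n$. Locally at most one $\varphi_n$ is nonzero, so $\sum\varphi_n$ is continuous. It is unbounded, a contradiction.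

**Step 2: $G_\delta$-density.** Let $z\in\bigcap_{i\in\omega}O_i$, with $O_i$ open in $K$, and suppose $\bigcap O_i$ misses $G$. Take continuous $h_i:K\to[0,1]$ with $h_i(z)=0$ and $h_i=1$ off $O_i$. Then $h=\sum2^{-i}h_i$ is continuous and $h(z)=0$. Each $g\in G$ lies outside some $O_i$, so $h(g)\ge2^{-i}>0$. Since $G$ is dense in $K$, $h$ takes arbitrarily small positive values on $G$, so $1/h$ is continuous and unbounded on $G$, a contradiction. $\square$

## $G_\delta$-dense sets in a compact group realize countable patterns

This lemma is where $Ps$ comes from.

**Lemma 4.** Let $C$ be a compact group with $w(C)=\sigma\ge\omega$ and let $D$ be $G_\delta$-dense in $C$. Then $Ps(|D|,\sigma)$.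

*Proof.* If $\sigma=\omega$, then $C$ is metrizable and $D=C$. An infinite compact metrizable group has no isolated points (otherwise it would be discrete and compact, so finite), so $|D|=\mathfrak c$, and $Ps(\mathfrak c,\omega)$ holds by (P1).

Let $\sigma>\omega$ and $\Delta=\widehat C$, so $|\Delta|=\sigma$. The plan is to map $C$ onto a product of $\sigma$ nontrivial groups.

**Step 1: a large independent set of characters.** Let $\{\chi_i:i\in J\}$ be a maximal independent set of elements of infinite or prime order in $\Delta$, and $\Sigma=\bigoplus_{i\in J}\langle\chi_i\rangle\le\Delta$. We claim that every $0\ne\delta\in\Delta$ satisfies $\langle\delta\rangle\cap\Sigma\ne0$. Some multiple $\delta'$ of $\delta$ has infinite or prime order: $\delta$ itself, or $(n/p)\delta$ if $\delta$ has finite order $n$ and $p\mid n$ is prime. If $\langle\delta'\rangle\cap\Sigma=0$, then $\delta'$ could be added to the independent set, against maximality.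

Now extend the inclusion of $\Sigma$ into its divisible hull to a homomorphism on $\Delta$. Its kernel meets $\Sigma$ trivially, so by the claim it is $0$. Thus $\Delta$ embeds in a direct sum of $|J|$ countable groups, and $\sigma=|\Delta|\le\max(|J|,\omega)$. As $\sigma>\omega$, $|J|=\sigma$.

**Step 2: the patterns.** The dual of the inclusion $\Sigma\to\Delta$ is a continuous surjection $\rho:C\to\prod_{i\in J}X_i$, where $X_i$ is the dual of $\langle\chi_i\rangle$, that is, $\mathbb T$ or some $\mathbb Z(p_i)$. For countable $A\subseteq J$ and $y\in\prod_{i\in A}X_i$, the set $\{c\in C:\rho(c)|_A=y\}$ is nonempty as $\rho$ is onto, and it is a $G_\delta$, being the preimage of a point of a metrizable space. So it meets $D$. Hence the points $\rho(d)$, $d\in D$, realize all countable patterns in $\prod X_i$. Composing coordinatewise with arbitrary surjections $X_i\to\{0,1\}$ gives $Ps(|D|,\sigma)$. $\square$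

## From a pseudocompact topology to condition (d)

Let $G$ carry a pseudocompact group topology, with compact completion $K$; by Lemma 3, $G$ is $G_\delta$-dense in $K$.

We shall use repeatedly the following observation.

$$\text{If } S\le N \text{ is } G_\delta\text{-dense in a compact group } N,\text{ then } dS \text{ is } G_\delta\text{-dense in } dN \text{ for each } d\ge1. \tag{1}$$

Indeed, the preimage of a nonempty $G_\delta$-subset of $dN$ under the continuous surjection $N\to dN$, $x\mapsto dx$, is a nonempty $G_\delta$ in $N$, so it meets $S$.

**Proof of (d)(i).** Let $dG$ be infinite and $\sigma=w(dK)$, which is infinite. By (1), $dG$ is $G_\delta$-dense in $dK$. Lemma 4 gives $Ps(|dG|,\sigma)$, and $|dG|\le|dK|\le2^{\sigma}$. So $|dG|$ is admissible.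

**Proof of (d)(ii).** Let $G$ be unbounded.

**Step 1: choosing $m$ and $\kappa$.** Let $\kappa=\min_{n\ge1}w(nK)$, attained at $n=m$. If $\kappa$ were finite, $mK$ would be finite, so $mG$ would be finite and $G$ bounded. So $\kappa\ge\omega$. Further,
$$w(nmK)=\kappa\quad\text{for all }n\ge1, \tag{2}$$
where $\ge$ holds by minimality and $\le$ because $nmK$ is a subspace of $mK$. Also $|mG|\le|mK|\le2^{\kappa}$. It remains to prove $Ps(r,\kappa)$ for $r=r_0(G)$.

Here is a tempting shortcut: Lemma 4 applied to $mG\subseteq mK$ gives $Ps(|mG|,\kappa)$. But $|mG|$ may exceed $r_0(G)$, because $mG$ may have a lot of torsion. What we want is a $G_\delta$-dense set consisting of elements of a *free* subgroup of rank $r$. There are two cases.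

**Step 2: the case $\kappa=\omega$.** By (P1) it suffices to show $r\ge\mathfrak c$. The group $C=mK$ is compact metrizable, so by (1) $mG=C$; and by (2) $nC$ is infinite for every $n\ge1$.

First, $C$ is not torsion. Otherwise $C=\bigcup_nC[n]$, and by Baire some closed subgroup $C[n]$ has nonempty interior. Then it is open and of finite index, and $nC\cong C/C[n]$ is finite, a contradiction.

Take $x\in C$ of infinite order and $M=\overline{\langle x\rangle}$. A character of $M$ is determined by its value at $x$, so $\chi\mapsto\chi(x)$ embeds $\widehat M$ into $\mathbb T$; and $\widehat M$ is infinite because $M$ is.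

* Suppose some $\chi\in\widehat M$ has infinite order. Then $\chi(M)$ is infinite (if it had $k$ elements, $k\chi=0$) and compact, so $\chi(M)=\mathbb T$ and $r_0(M)\ge r_0(\mathbb T)=\mathfrak c$.
* Otherwise $\widehat M$ is isomorphic to an infinite subgroup of $\mathbb Q/\mathbb Z=\bigoplus_p\mathbb Z(p^{\infty})$. So it is the direct sum of its $p$-parts, each finite cyclic or $\mathbb Z(p^{\infty})$, and dually $M\cong\prod_pM_p$ with each $M_p$ a finite cyclic $p$-group or the group $\mathbb Z_p$ of $p$-adic integers. If some $M_p=\mathbb Z_p$, a torsion-free group of size $\mathfrak c$, then $r_0(M)\ge\mathfrak c$. If all $M_p$ are finite, infinitely many are nonzero, so $|M|=\mathfrak c$. If $nx=0$, the component $x_p$ vanishes for every $p\nmid n$; so $t(M)=\bigoplus_pM_p$ is countable. Then $M/t(M)$ is torsion-free of size $\mathfrak c$ and $r_0(M)=\mathfrak c$.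

As $M\le C=mG\le G$, we get $r\ge\mathfrak c$, hence $Ps(r,\omega)$.

**Step 3: the case $\kappa>\omega$; an exhaustion of $G$.** Let $P$ be a maximal independent set of elements of infinite order in $G$ and $L=\langle P\rangle$, free of rank $r$. As $G/L$ is torsion, the subgroups
$$G_n=\{x\in G:n!\,x\in L\}\qquad(n\in\omega)$$
increase to $G$. Multiplication by $n!$ pushes $G_n$ into $L$. So we want one $G_n$ that is $G_\delta$-dense on a large piece of $K$.

**Step 4: a Baire argument on $G_\delta$-sets.** We claim: *for some $n$ there is a closed subgroup $N$ of $K$, which is $G_\delta$ in $K$, such that $G_n\cap N$ is $G_\delta$-dense in $N$.*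

Each nonempty $G_\delta$-set $\bigcap_iO_i\ni z$ in $K$ contains a nonempty closed $G_\delta$: by regularity choose open $Q_i\ni z$ with $\overline{Q_{i+1}}\subseteq Q_i\subseteq O_i$; then $\bigcap_iQ_i=\bigcap_i\overline{Q_i}$ is as required.

Next, there are $n$ and a nonempty closed $G_\delta$-set $W$ such that $G_n$ meets every nonempty $G_\delta$-subset of $K$ contained in $W$. Otherwise, for every $n$, every nonempty closed $G_\delta$-set contains a nonempty $G_\delta$, hence a nonempty closed $G_\delta$, that misses $G_n$. Starting from $K$ we obtain nonempty closed $G_\delta$-sets $W_0\supseteq W_1\supseteq\cdots$ with $W_n\cap G_n=\emptyset$. By compactness $\bigcap_nW_n$ is nonempty. It is a $G_\delta$, and it misses $\bigcup_nG_n=G$. This contradicts the $G_\delta$-density of $G$.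

Now we move $W$ to the origin and shrink it to a subgroup. Pick $x\in W\cap G_n$. If $S$ is a nonempty $G_\delta$-subset of $K$ contained in $W-x$, then $S+x\subseteq W$ contains some $y\in G_n$, and $y-x\in G_n\cap S$. So $G_n$ meets each nonempty $G_\delta$-subset of $W-x\ni0$. Write $W-x=\bigcap_iO_i$ with $O_i$ open, and choose symmetric open $V_i\ni0$ with $V_i\subseteq O_i$ and $V_{i+1}+V_{i+1}\subseteq V_i$. Put $N=\bigcap_iV_i\subseteq W-x$. It is a $G_\delta$. It is a subgroup: for $a,b\in N$, $a-b\in V_{i+1}+V_{i+1}\subseteq V_i$ for all $i$. It is closed, because $\overline{V_{i+1}}\subseteq V_{i+1}+V_{i+1}\subseteq V_i$. A nonempty $G_\delta$-subset of $N$ is a $G_\delta$ in $K$ contained in $W-x$, so it meets $G_n$. This proves the claim.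

**Step 5: $N^{\perp}$ is countable.** This says that $N$ is large. We have $V_{i+1}+N\subseteq V_{i+1}+V_{i+1}\subseteq V_i$, so $\bigcap_i(V_{i+1}+N)=N$. Hence in the compact group $K/N$ the point $0$ is the intersection of countably many open sets $E_i$. The characters of a compact group separate points, so they generate its topology (the topology they generate is Hausdorff and coarser, hence equal by compactness). So each $E_i$ contains $\bigcap_{\chi\in F_i}\ker\chi$ for some finite set $F_i$ of characters. The countable subgroup $\Theta$ generated by $\bigcup_iF_i$ then has $\Theta^{\perp}=0$, so $\Theta=\Theta^{\perp\perp}$ is the whole dual of $K/N$. Thus $N^{\perp}=\widehat{K/N}$ is countable.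

**Step 6: counting inside $L$.** Put $s=n!\,m$ and $L'=s(G_n\cap N)$. Then $L'\subseteq mL\subseteq L$, and by (1) $L'$ is $G_\delta$-dense in $sN$. It remains to compute $w(sN)$. Let $\Gamma=\widehat K$. Since $K[s]=\{x:\chi(sx)=0\text{ for all }\chi\in\Gamma\}=(s\Gamma)^{\perp}$, the dual of $sK\cong K/K[s]$ is $K[s]^{\perp}=s\Gamma$. By (2), $|s\Gamma|=w(sK)=\kappa$. In the same way the dual of $sN$ is $s\widehat N$. It is the image of $s\Gamma$ under the restriction map $\Gamma\to\widehat N$, which is onto with the countable kernel $N^{\perp}$. Since $|s\Gamma|=\kappa>\omega$, we get $w(sN)=|s\widehat N|=\kappa$.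

Lemma 4 gives $Ps(|L'|,\kappa)$, and by monotonicity $Ps(|L|,\kappa)$. In particular $|L|\ge\mathfrak c$, so the free group $L$ is uncountable and $|L|=r$. Thus $Ps(r,\kappa)$ holds. This finishes (a)$\Rightarrow$(d). $\square$

## Countable patterns give pseudocompactness but no limits

We turn to the construction. Let $X$ be $\mathbb T$ or a finite cyclic group. The first thing to try is to realize $G$, or a piece of it, as a subgroup of $X^I$ that contains enough points to realize all countable patterns; $Ps(\tau,\sigma)$ is made for this. Such a subgroup is pseudocompact: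

**Proposition 5.** If $H\subseteq X^I$ and for every countable $A\subseteq I$ every $h\in X^A$ is the restriction of a point of $H$, then $H$ is pseudocompact.

*Proof.* Let $f:H\to\mathbb R$ be continuous and unbounded. For each $n$ choose a basic open $O_n\subseteq X^I$ with $\emptyset\ne O_n\cap H\subseteq\{|f|>n\}$. Let $A$ be a countable set of coordinates on which all the $O_n$ depend, and pick $x_n\in O_n$. The sequence $(x_n|_A)$ has an accumulation point $y\in X^A$, and there is $h\in H$ with $h|_A=y$. Let $V$ be any basic neighborhood of $h$ in $X^I$. For infinitely many $n$, the point that equals $x_n$ on $A$ and $h$ off $A$ lies in $O_n\cap V$. So $O_n\cap V$ is nonempty and open, and since $H$ is dense in $X^I$, it contains a point of $H$. There $|f|>n$. So $f$ is unbounded on every neighborhood of $h$, which contradicts continuity. $\square$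

Look at the quantifiers. The point of $H\cap O_n\cap V$ was chosen *after* $V$. Selective pseudocompactness asks for one point $x_n\in U_n$, chosen before $V$ is known. We can choose points $g_n\in H$ with $g_n|_A=x_n|_A$, but off $A$ nothing is known about them. An accumulation point exists in $X^I$ by compactness, but nothing puts it in $H$.

A natural repair is to let one index $\alpha$ carry a whole convergent sequence. Let $S$ be the set of convergent sequences in $X$ together with their limits. Since $|S|\le\mathfrak c$, (P3) provides $\tau$ functions $f_\alpha\in S^I$ realizing all countable patterns of convergent sequences. Reading off the $n$-th terms gives points $f_{\alpha,n}\to f_{\alpha,\omega}$ in $X^I$, with convergence at *every* coordinate. Their span is selectively sequentially pseudocompact. But the points $f_{\alpha,n}$ may satisfy any number of linear relations, and we need a copy of a prescribed group, such as $\mathbb Z(q)^{(\tau)}$. So we should correct them, on a set $D$ of coordinates away from $A$, by independent elements $w_{\alpha,n}$. Now the convergence is in danger. Here is a sequence showing that independence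 alone does not help: let $D$ be the power set of $\omega$ and let $w_n\in\mathbb Z(2)^D$ be defined by $w_n(i)=1$ iff $n\in i$. These elements are independent, since $\sum_{n\in F}w_n$ has value $1$ at $i=\{n_0\}$ for any $n_0$ in the finite set $F$. But no subsequence converges: for infinite $N\subseteq\omega$ choose $i\subseteq N$ with $i$ and $N\setminus i$ infinite; then $(w_n(i))_{n\in N}$ takes both values infinitely often.

What gets past this point is to give each $n$ its own correction set. Split $D$ into disjoint sets $D_n$ ($n\le\omega$). The correction of the $n$-th term lives on $D_n$ and is $0$ on $D_k$ for the other finite $k$; so at each coordinate of $D_k$ it is eventually $0$. The limit must be corrected too, on $D_\omega$, by some $w_{\alpha,\omega}$. Convergence then forces the values of the $n$-th terms on $D_\omega$ to converge to $w_{\alpha,\omega}$, and we simply let all of them equal $w_{\alpha,\omega}$ there. Independence survives because the system is triangular: the coordinates $D_n$ isolate the coefficient of the $n$-th term for $n<\omega$, and once these are gone, $D_\omega$ isolates the coefficient of the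 limit. Finally, the set $D$ has to avoid the countable set $A$, which is not known in advance. So we use $\omega_1$ disjoint copies $D_\xi$ of $D$, one of which must avoid $A$.

## Independent families with built-in limits

**Proposition 6.** Let $\tau,\sigma$ be infinite with $Ps(\tau,\sigma)$ and $\tau\le2^{\sigma}$. Let $H$ be one of:

* (A) a group with $r_0(H)=\tau$ and $|t(H)|\le2^{\sigma}$;
* (B) $H=\mathbb Z(q)^{(\tau)}\oplus R$, where $q>1$ is a prime power, $qR=0$ and $|R|\le\tau$.

Then $H$ admits a selectively sequentially pseudocompact Hausdorff group topology.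

*Proof.*

**Step 0: making room.** We arrange that $\tau<2^{\sigma}$. If $\tau=2^{\sigma}$, replace $\sigma$ by $2^{\sigma}$: $Ps(\tau,2^{\sigma})=Ps(2^{\sigma},2^{\sigma})$ holds by (P2), $\tau=2^{\sigma}<2^{2^{\sigma}}$, and $|t(H)|\le 2^{\sigma}\le2^{2^{\sigma}}$ in case (A). So all hypotheses remain valid, and $\tau<2^{\sigma}$ for the new $\sigma$. Since $\tau\ge\mathfrak c$ by (P1), $\sigma=\omega$ is impossible, so $\sigma\ge\omega_1$.

Both consequences matter. The inequality $\sigma\ge\omega_1$ makes room for $\omega_1$ disjoint sets $D_\xi$. The inequality $\tau<2^{\sigma}$ is used in Step 1, where we need elements of $X^D$ that are independent modulo a subgroup $M$ of size $\le\tau$; if $\tau=2^{\sigma}$, then $M$ could be all of $X^D$.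

Put $X=\mathbb T$, $\mu=0$ in case (A), and $X=\mathbb Z(q)$ (discrete), $\mu=q$ in case (B). Then $\mu X=0$.

**Definition.** A family $(w_j)$ in a group is *$\mu$-independent modulo a subgroup $M$* if $\sum k_jw_j\in M$ (a finite sum, $k_j\in\mathbb Z$) implies $\mu\mid k_j$ for all $j$; for $\mu=0$ this means $k_j=0$ for all $j$.

For instance, in $\mathbb Z(4)^2$ the elements $(1,0),(0,1)$ are $4$-independent modulo $0$. The single element $(2,0)$ is not, since $2\cdot(2,0)=0$ and $4\nmid2$. Modulo $M=\langle(1,0)\rangle$ the element $(0,1)$ is still $4$-independent and $(1,0)$ is not.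

**Step 1: independence modulo a small subgroup.** This step provides the corrections. We claim: *if $|D|=\sigma$ and $M\le X^D$ with $|M|\le\tau$, there is a family of $\tau$ elements of $X^D$ that is $\mu$-independent modulo $M$.*

First, $X^D$ contains a family $(z_j)_{j<2^{\sigma}}$ that is $\mu$-independent modulo $0$.

* If $X=\mathbb T$: the group $\mathbb T/t(\mathbb T)$ is torsion-free, divisible and of size $\mathfrak c$, so $(\mathbb T/t(\mathbb T))^D$ is a $\mathbb Q$-vector space of size $\mathfrak c^{\sigma}=2^{\sigma}$, hence of dimension $2^{\sigma}$. Lift a basis to $\mathbb T^D$. A relation $\sum k_jz_j=0$ maps to a relation between basis vectors, so all $k_j=0$.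
* If $X=\mathbb Z(q)$, $q=p^k$: the bounded group $X^D$ is a direct sum of nonzero cyclic groups, whose orders divide $q$. A summand $\mathbb Z(p^j)$ with $1\le j<k$ is impossible: its elements of order $p$ would lie in $X^D[p]=p^{k-1}X^D$, and projecting to this summand, they would lie in $p^{k-1}\mathbb Z(p^j)=0$. So all summands have order $q$. Since $|X^D|=2^{\sigma}$ is uncountable, there are $2^{\sigma}$ of them. Take generators.

Let $Y=\langle z_j:j<2^{\sigma}\rangle=\bigoplus_j\langle z_j\rangle$. Each element of $M\cap Y$ has finite support in this decomposition, so all these supports lie in one set $J_0$ of indices with $|J_0|\le\tau<2^{\sigma}$. If a finite sum $\sum_{j\notin J_0}k_jz_j$ lies in $M$, then it lies in $M\cap Y$, so its support is contained in $J_0$; but it is also disjoint from $J_0$. So the sum is $0$ and $\mu\mid k_j$ for all $j$. Thus $(z_j)_{j\notin J_0}$ is $\mu$-independent modulo $M$, and it has $2^{\sigma}>\tau$ members.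

**Step 2: the elements $g_\lambda$.** Now we define the corrected sequences. Let $|I|=\sigma$ and partition
$$I=\bigsqcup_{\xi<\omega_1}D_\xi,\qquad D_\xi=\bigsqcup_{n\le\omega}D_{\xi,n},\qquad\text{all }|D_{\xi,n}|=\sigma,$$
which is possible as $\sigma\ge\omega_1$. Let $S$ be the set of all $(s_n)_{n\le\omega}\in X^{\omega+1}$ with $s_n\to s_\omega$; then $1\le |S|\le\mathfrak c$. By (P3) choose $\{f_\alpha:\alpha<\tau\}\subseteq S^I$ such that every $h\in S^A$, $A\subseteq I$ countable, is some $f_\alpha|_A$. Let $f_{\alpha,n}\in X^I$ be given by $f_{\alpha,n}(i)=(f_\alpha(i))_n$ for $n\le\omega$. By the definition of $S$, $f_{\alpha,n}\to f_{\alpha,\omega}$ in $X^I$.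

Let $M=\langle f_{\alpha,n}:\alpha<\tau,\ n\le\omega\rangle$, so $|M|\le\tau$. For all $\xi<\omega_1$ and $n\le\omega$, the group $M|_{D_{\xi,n}}$ of restrictions has size $\le\tau$, and Step 1 gives a family $(w_{\alpha,\xi,n})_{\alpha<\tau}$ in $X^{D_{\xi,n}}$ that is $\mu$-independent modulo $M|_{D_{\xi,n}}$.

For $\lambda=(\alpha,\xi,n)\in\Lambda:=\tau\times\omega_1\times(\omega+1)$ define $g_\lambda\in X^I$ as follows:

* $g_\lambda=f_{\alpha,n}$ on $I\setminus D_\xi$;
* $g_\lambda=w_{\alpha,\xi,\omega}$ on $D_{\xi,\omega}$;
* for $k<\omega$: on $D_{\xi,k}$, $g_\lambda=w_{\alpha,\xi,k}$ if $k=n$, and $g_\lambda=0$ if $k\ne n$.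

Then for all $\alpha<\tau$ and $\xi<\omega_1$
$$g_{\alpha,\xi,n}\to g_{\alpha,\xi,\omega}\quad\text{in }X^I\text{ as }n\to\infty. \tag{3}$$
Off $D_\xi$ this is $f_{\alpha,n}\to f_{\alpha,\omega}$. On $D_{\xi,\omega}$ the sequence is constantly equal to its limit $w_{\alpha,\xi,\omega}$. On $D_{\xi,k}$, $k<\omega$, the sequence is $0$ for $n>k$, and $g_{\alpha,\xi,\omega}=0$ there because $k\ne\omega$.

**Step 3: $(g_\lambda)_{\lambda\in\Lambda}$ is $\mu$-independent modulo $0$.** Let $\sum k_\lambda g_\lambda=0$ be a finite sum, and fix $\xi$.

First let $n<\omega$ and restrict to $D_{\xi,n}$. A term with second index $\xi'\ne\xi$ is there a multiple of some $f_{\alpha,n'}$, so it contributes an element of $M|_{D_{\xi,n}}$. A term $(\alpha,\xi,n')$ with $n'\ne n$ (including $n'=\omega$) contributes $0$. A term $(\alpha,\xi,n)$ contributes $k_{\alpha,\xi,n}w_{\alpha,\xi,n}$. Hence $\sum_\alpha k_{\alpha,\xi,n}w_{\alpha,\xi,n}\in M|_{D_{\xi,n}}$, and $\mu\mid k_{\alpha,\xi,n}$ for all $\alpha$.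

Now restrict to $D_{\xi,\omega}$. Terms with $\xi'\ne\xi$ again contribute an element of $M|_{D_{\xi,\omega}}$. A term $(\alpha,\xi,n)$ with $n<\omega$ contributes $k_{\alpha,\xi,n}w_{\alpha,\xi,\omega}=0$, because $\mu\mid k_{\alpha,\xi,n}$ and $\mu X=0$. What is left gives $\sum_\alpha k_{\alpha,\xi,\omega}w_{\alpha,\xi,\omega}\in M|_{D_{\xi,\omega}}$. So $\mu\mid k_{\alpha,\xi,\omega}$ for all $\alpha$.

**Step 4: the $g_\lambda$ give selections.** We shall need to keep some of the $g_\lambda$ in reserve. Let $\Lambda_1=\{(\alpha,\xi,n)\in\Lambda:\xi\ge1\}$. We claim: *every subspace $Y\subseteq X^I$ containing $\{g_\lambda:\lambda\in\Lambda_1\}$ is selectively sequentially pseudocompact.*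

Let $U_n\subseteq Y$ ($n\in\omega$) be nonempty and open in $Y$. Choose basic open $O_n\subseteq X^I$ with $\emptyset\ne O_n\cap Y\subseteq U_n$. All $O_n$ depend only on coordinates in a countable set $A\subseteq I$. Pick $x_n\in O_n$ (not necessarily in $Y$). As $X^A$ is compact metrizable, there are $n_0<n_1<\cdots$ and $y\in X^A$ with $x_{n_j}|_A\to y$. For each $i\in A$ the sequence $(x_{n_0}(i),x_{n_1}(i),\dots;\,y(i))$ belongs to $S$. So there is one $\alpha<\tau$ with
$$f_{\alpha,j}|_A=x_{n_j}|_A\quad\text{for all }j<\omega .$$
As $A$ is countable and the $D_\xi$ are disjoint, some $\xi$ with $1\le\xi<\omega_1$ satisfies $A\cap D_\xi=\emptyset$. Then $g_{\alpha,\xi,j}|_A=f_{\alpha,j}|_A=x_{n_j}|_A$. Since membership in $O_{n_j}$ depends only on coordinates in $A$, $g_{\alpha,\xi,j}\in O_{n_j}\cap Y\subseteq U_{n_j}$. By (3), $g_{\alpha,\xi,j}\to g_{\alpha,\xi,\omega}\in Y$. Choose the points in $U_n$ for $n\notin\{n_j:j<\omega\}$ arbitrarily; the resulting sequence has a convergent subsequence.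

**Step 5: embedding $H$ in $X^I$.** It remains to find in $X^I$ a copy of $H$ that contains $g_\lambda$ for all $\lambda\in\Lambda_1$; by Step 4 the subspace topology on it is as required, and it is a Hausdorff group topology. Note that $|\Lambda|=|\Lambda_1|=|\Lambda\setminus\Lambda_1|=\tau$, since $\tau\ge\mathfrak c\ge\omega_1$.

*Case (B).* Each $g_\lambda$ satisfies $qg_\lambda=0$. So by Step 3
$$\langle g_\lambda:\lambda\in\Lambda\rangle=\langle g_\lambda:\lambda\in\Lambda_1\rangle\oplus\langle g_\lambda:\lambda\in\Lambda\setminus\Lambda_1\rangle\cong\mathbb Z(q)^{(\tau)}\oplus\mathbb Z(q)^{(\tau)}.$$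
As $qR=0$ and $|R|\le\tau$, $R$ is a direct sum of at most $\tau$ cyclic groups of orders dividing $q$. Each of them embeds in its own copy of $\mathbb Z(q)$, so $R$ embeds in the second summand. Together with the whole first summand this gives a copy of $H$ in $X^I$ that contains $\{g_\lambda:\lambda\in\Lambda_1\}$.

*Case (A).* Since $r_0(H)=\tau=|\Lambda|$, we can index a maximal independent set of elements of infinite order in $H$ as $\{e_\lambda:\lambda\in\Lambda\}$. Let $E=\langle e_\lambda:\lambda\in\Lambda\rangle$. Then $E$ is free, $H/E$ is torsion, and $E+t(H)=E\oplus t(H)$.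

There is an injective homomorphism $t(H)\to\mathbb T^I$. Indeed, the divisible hull of $t(H)$ is $\bigoplus_p\mathbb Z(p^{\infty})^{(r_p)}$ with $r_p\le|t(H)|\leq 2^{\sigma}$ (if $t(H)$ is finite, $r_p$ is finite). On the other side, the $p$-torsion part of $\mathbb T^I$ is divisible by $p$, hence divisible: if $p^kx=0$, choose $y\in\mathbb T^I$ with $py=x$; then $p^{k+1}y=0$. Its elements of order dividing $p$ form $\mathbb Z(p)^I$, of dimension $2^{\sigma}$, so it is isomorphic to $\mathbb Z(p^{\infty})^{(2^{\sigma})}$. As $t(\mathbb T^I)$ is the direct sum of these parts, it contains a copy of the divisible hull of $t(H)$.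

Define $\psi$ on $E\oplus t(H)$ by $e_\lambda\mapsto g_\lambda$ on $E$ and by this embedding on $t(H)$, and extend $\psi$ to $H$ by divisibility of $\mathbb T^I$. We do not know that $\psi$ is injective on $E\oplus t(H)$ just because it is so on both summands, but torsion settles the matter: if $\psi(h)=0$, take $n\ge1$ with $nh\in E$. Then $\psi(nh)=0$, and $\psi|_E$ is injective by Step 3 (with $\mu=0$), so $nh=0$. Hence $h\in t(H)$, where $\psi$ is injective, and $h=0$. So $\psi$ is injective and $\psi(H)\supseteq\{g_\lambda:\lambda\in\Lambda\}$. $\square$

## Cutting $G$ into finitely many blocks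

**Lemma 7.** A finite product of selectively sequentially pseudocompact spaces is selectively sequentially pseudocompact.

*Proof.* It suffices to treat two factors. Shrink $U_n$ to nonempty open boxes $V_n\times W_n$. Choose $x_n\in V_n$ such that $(x_n)_{n\in N}$ converges for some infinite $N\subseteq\omega$. Then apply the property of the second factor to the sequence $(W_n)_{n\in N}$: choose $y_n\in W_n$ ($n\in N$) so that $(y_n)_{n\in N'}$ converges for some infinite $N'\subseteq N$. For $n\notin N$ choose $y_n\in W_n$ arbitrarily. Then $((x_n,y_n))_{n\in N'}$ converges. $\square$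

**Proof of (d)$\Rightarrow$(c).** Assume (d).

**Step 1: splitting off a bounded part with large summands.** We want $G=G'\oplus B$, where $G'$ is finite or falls under Proposition 6(A), and $B$ is a bounded group with all multiplicities larger than $|G'|$.

*Case I: $G$ is bounded,* $mG=0$ with $m\ge1$. Then $G=\bigoplus_{q\in Q_0}\mathbb Z(q)^{(\beta_q)}$ with $Q_0$ a finite set of prime powers $q>1$ dividing $m$. Let $G'$ be the sum of those summands with $\beta_q$ finite, a finite group, and $B$ the sum of the others.

*Case II: $G$ is unbounded.* Let $m,\kappa$ be as in (d)(ii). Choose for each element of $mG$ one preimage under multiplication by $m$; these at most $2^{\kappa}$ elements lie in a pure subgroup $H\le G$ with $|H|\le2^{\kappa}$. Then $mH=mG$. For $g\in G$ there is $h\in H$ with $mg=mh$, so $g-h\in G[m]$. Thus $G=H+G[m]$, and $G/H$ is bounded by $m$, hence a direct sum of cyclic groups. As $H$ is pure, it is a direct summand: $G=H\oplus B_0$, where $B_0\cong G/H$ satisfies $mB_0=0$. So $B_0=\bigoplus_{q\in Q_0}\mathbb Z(q)^{(\beta_q)}$ with $Q_0$ a finite set of prime powers $q>1$ dividing $m$. Let $G'$ be the sum of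 $H$ and all summands $\mathbb Z(q)^{(\beta_q)}$ with $\beta_q\le2^{\kappa}$, and $B$ the sum of the others. Then $|G'|\le2^{\kappa}$, and $r_0(G')=r_0(G)$ because $B$ is torsion.

In both cases $G=G'\oplus B$ with
$$B=\bigoplus_{q\in Q}\mathbb Z(q)^{(\beta_q)},\qquad Q\text{ finite},\quad\text{each }q\in Q\text{ divides }m,\quad\text{each }\beta_q\ (q\in Q)\text{ is infinite and }>|G'|. \tag{4}$$

**Step 2: the topology on $G'$.** In Case I take the discrete topology on the finite group $G'$; every sequence in a finite set has a constant subsequence. In Case II put $\tau=r_0(G')=r_0(G)$. Then $Ps(\tau,\kappa)$ holds, so $\tau$ is infinite by (P1); also $\tau\le|G'|\le2^{\kappa}$ and $|t(G')|\le2^{\kappa}$. Proposition 6(A), with $\sigma=\kappa$, applies to $H=G'$.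

**Step 3: grouping the summands of $B$.** Condition (d)(i) need not make each single $\beta_q$ admissible: in $\mathbb Z(4)^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\omega)}$ above, the $\mathbb Z(2)$-multiplicity $\omega$ is not admissible. A summand must be attached to a higher power of the same prime with at least the same multiplicity.

For a prime $p$ let $Q_p=\{k\ge1:p^k\in Q\}$. Call $k\in Q_p$ *leading* if $\beta_{p^k}>\beta_{p^i}$ for all $i\in Q_p$ with $i>k$. (For instance, if $Q_p=\{1,2,3\}$ and $\beta_p>\beta_{p^3}>\beta_{p^2}$, then $1$ and $3$ are leading and $2$ is not.) If $i\in Q_p$ is not leading, let $k(i)$ be the largest index in $Q_p\cap[i,\infty)$ at which $j\mapsto\beta_{p^j}$ attains its maximum over that set. At later indices of $Q_p$ the value is strictly smaller, so $k(i)$ is leading; hence $k(i)\ne i$, that is $k(i)>i$. Also $\beta_{p^{k(i)}}\ge\beta_{p^i}$. So $B$ is the direct sum of the finitely many blocks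
$$H_{p,k}=\mathbb Z(p^k)^{(\beta_{p^k})}\oplus R_{p,k},\qquad R_{p,k}=\bigoplus_{k(i)=k}\mathbb Z(p^i)^{(\beta_{p^i})}\qquad(k\in Q_p\text{ leading}),$$
where $i$ runs over the non-leading indices in $Q_p$. Here $p^kR_{p,k}=0$, as $i<k$ for all $i$ involved, and $|R_{p,k}|\le\beta_{p^k}$, as finitely many multiplicities $\beta_{p^i}\le\beta_{p^k}$ are involved and $\beta_{p^k}$ is infinite.

**Step 4: each leading $\beta=\beta_{p^k}$ is admissible.** We find $d$ with $|dG|=\beta$ and use (d)(i). Write $m=m'p^e$ with $p\nmid m'$. As $p^k\in Q$ divides $m$, $k\le e$. Put $d=m'p^{k-1}$. If $\ell\ne p$ is a prime and $\ell^j\in Q$, then $\ell^j\mid m$ and so $\ell^j\mid m'$. Hence multiplication by $d$ kills the $\ell$-component of $B$. On $\mathbb Z(p^i)$ multiplication by the unit-modulo-$p$ factor $m'$ is bijective, so $d\,\mathbb Z(p^i)=p^{k-1}\mathbb Z(p^i)$, which is $0$ for $i<k$ and isomorphic to $\mathbb Z(p^{i-k+1})$ for $i\ge k$. Therefore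
$$dG=dG'\oplus dB,\qquad dB\cong\bigoplus_{i\in Q_p,\ i\ge k}\mathbb Z(p^{i-k+1})^{(\beta_{p^i})}.$$
Since $k$ is leading, $\beta=\max_{i\in Q_p,\,i\ge k}\beta_{p^i}$, and it is infinite, so $|dB|=\beta$. By (4), $|dG'|\le|G'|<\beta$. So $|dG|=\beta$, and by (d)(i) $\beta$ is admissible: $Ps(\beta,\sigma)$ and $\beta\le2^{\sigma}$ for some infinite $\sigma$.

Proposition 6(B), with $\tau=\beta$, $q=p^k$ and $R=R_{p,k}$, gives $H_{p,k}$ a selectively sequentially pseudocompact Hausdorff group topology.

**Step 5: putting the pieces together.** $G$ is the direct product of $G'$ and the finitely many blocks $H_{p,k}$. The product of the topologies constructed on them is a Hausdorff group topology on $G$, and by Lemma 7 it is selectively sequentially pseudocompact. This proves (d)$\Rightarrow$(c), and with (c)$\Rightarrow$(b)$\Rightarrow$(a)$\Rightarrow$(d) the proof of Theorem 1 is complete. $\blacksquare$
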